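# Complete families of space curves of genus 2 and degree 6

Throughout, $k$ is an algebraically closed field of any characteristic. A curve is a projective connected one-dimensional variety over $k$. Let $B$ be an integral variety. A **family of smooth space curves** over $B$ is a closed subvariety $\mathcal C\subset\mathbb P^3\times B$ such that $\mathcal C\to B$ is a smooth family of curves. It is **trivial** if all its fibers are isomorphic as subvarieties of $\mathbb P^3$, that is, projectively equivalent. It is **complete** if $B$ is proper.

The problem comes from Olivier Benoist, "Complete families of smooth space curves and strong semistability", arXiv:1311.5346 (2013): do there exist non-trivial complete families of smooth space curves of genus $2$ and degree $6$? The answer is yes, in every characteristic, and the base can be an elliptic curve. We begin with a case where nothing can move.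

## 1. One curve, one line bundle: the center of projection is stuck

Let $C$ be a smooth curve of genus $2$ and $L_0$ a line bundle of degree $6$ on $C$. By Riemann–Roch $h^0(L_0)=5$, and $L_0$ is very ample because $6\ge 2\cdot 2+1$. So $C\subset\mathbb P^4=\mathbb P(H^0(L_0)^\vee)$, where $\mathbb P$ denotes the space of lines. A degree $6$ copy of $C$ in $\mathbb P^3$ with $\mathcal O(1)|_C\cong L_0$ is the image of $C$ under projection from a point of $\mathbb P^4$: it is never contained in a plane, since a smooth plane sextic has genus $10$, so it is given by a $4$-dimensional subspace $W\subset H^0(L_0)$. Can the point move in a complete family?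

**Proposition 1.** Let $B_2$ be a proper integral variety and $C\times B_2\hookrightarrow\mathbb P^3\times B_2$ a family of smooth space curves over $B_2$ such that, for every $b\in B_2$, the bundle $\mathcal O(1)$ restricts on $C\times\{b\}$ to a line bundle isomorphic to $L_0$. Then the embedding $C\times\{b\}\hookrightarrow\mathbb P^3$ does not depend on $b$.

**Step 1: which points are allowed.** A hyperplane $W\subset H^0(L_0)$ corresponds to the point $w=W^\perp\in\mathbb P^4$. It is very ample if and only if $W\to H^0(L_0|_D)$ is onto for every effective divisor $D$ of degree $2$. The kernel of the surjection $H^0(L_0)\to H^0(L_0|_D)$ is $H^0(L_0(-D))$, of dimension $3$, because $L_0(-D)$ has degree $4>2$. So $W\to H^0(L_0|_D)$ is onto if and only if $W+H^0(L_0(-D))=H^0(L_0)$, that is,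
$$H^0(L_0(-D))\not\subset W,$$
that is, $w\notin\ell_D:=\mathbb P(H^0(L_0(-D))^\perp)$, the line spanned by $D$. Hence $W$ is very ample if and only if $w\notin\mathrm{Sec}:=\bigcup_D\ell_D$.

**Step 2: $\mathrm{Sec}$ is a hypersurface.** It is the image of a $\mathbb P^1$-bundle over $\mathrm{Sym}^2C$, so it is closed, irreducible, of dimension at most $3$. Suppose its dimension is at most $2$. For $c\in C$ let $J_c=\bigcup_{x\in C}\ell_{c+x}\subset\mathrm{Sec}$. Projection from $c$ maps $C$ to $\mathbb P^3$ by the sections of $L_0(-c)$, which has degree $5$ and is very ample. So $J_c$ is the cone with vertex $c$ over a curve in $\mathbb P^3$; it is closed of dimension $2$, and therefore equals $\mathrm{Sec}$. Thus every $c\in C$ is a vertex of $\mathrm{Sec}$: the line joining $c$ to any other point of $\mathrm{Sec}$ lies in $\mathrm{Sec}$. The vertices of a closed variety form a linear space. Indeed, if $v,v'$ are vertices and $x$ is in the variety, then the line $vx$ is in the variety, hence so is its join with $v'$, which contains the line from $x$ to any point of the line $vv'$. Since $C$ spans $\mathbb P^4$,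 every point of $\mathbb P^4$ would be a vertex and would lie in $\mathrm{Sec}$. This is absurd, so $\dim\mathrm{Sec}=3$.

**Step 3: the center is constant.** Let $L$ be the pullback of $\mathcal O(1)$ to $C\times B_2$. The bundle $L\otimes p_1^*L_0^{-1}$ is trivial on each $C\times\{b\}$, so $L\cong p_1^*L_0\otimes p_2^*R$ for a line bundle $R$ on $B_2$. Put $V=H^0(\mathbb P^3,\mathcal O(1))$. Restriction of linear forms gives $V\otimes\mathcal O\to H^0(C,L_0)\otimes R$, injective on all fibers by nondegeneracy. The image hyperplanes define a morphism $B_2\to\mathbb P^4$ that avoids $\mathrm{Sec}$. The complement of a hypersurface in $\mathbb P^4$ is affine and $B_2$ is proper and integral, so this morphism is constant.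

**Step 4: the embedding is constant.** Let $W$ be the constant hyperplane. Then $V\otimes\mathcal O\cong W\otimes R$. Taking determinants, $R^{\otimes4}\cong\mathcal O$. Composing with a nonzero linear form $W\to k$ shows that $R$ is globally generated. Take a section $s$ of $R$ that is nonzero at some point. Then $s^4\in H^0(B_2,\mathcal O)=k$ is a nonzero constant, so $s$ vanishes nowhere and $R\cong\mathcal O$. Now $V\otimes\mathcal O\cong W\otimes\mathcal O$ is a matrix of global functions on $B_2$, hence constant. $\square$

In a general complete family the curve $C$ still does not move, as Section 2 recalls. The line bundle, however, can move in the surface $\mathrm{Pic}^6(C)$. The spaces $H^0(C,L_b)$ then form a rank $5$ bundle, the secant hypersurface moves with $b$, and the affineness argument has nothing to act on.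

## 2. Moving the line bundle: two parameters are too many

A sensible first attempt is to prove that nothing exists, by intersection numbers. This gives a theorem, and stops at a precise point.

**Theorem 2.** Let $\mathcal C\subset\mathbb P^3\times B$ be a family of smooth space curves of genus $2$ and degree $6$, with $B$ proper. There are a smooth curve $C$ of genus $2$ and a finite surjective $B'\to B$, with $B'$ integral, such that $\mathcal C_{B'}\cong C\times B'$. The morphism $\psi:B'\to\mathrm{Pic}^6(C)$, $b\mapsto\mathcal O_{\mathbb P^3}(1)|_{\mathcal C_b}$, has image of dimension $\le1$. The family is constant (as a subvariety of $\mathbb P^3$) along every proper integral subvariety of $B'$ contracted by $\psi$. So a non-trivial complete family has exactly one-dimensional variation, and by Theorem 4 below this occurs.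

**Step 1: the curve does not move.** The coarse moduli space $M_2$ of smooth curves of genus $2$ is affine (Igusa, "Arithmetic variety of moduli for genus two", Ann. of Math. 72 (1960)). So $B\to M_2$ is constant and all fibers are isomorphic to one curve $C$. The scheme $\mathrm{Isom}_B(C\times B,\mathcal C)$ is finite over $B$ (Deligne–Mumford, Publ. IHES 36, Theorem 1.11), and it is surjective onto $B$. Let $B'$ be an irreducible component dominating $B$, with reduced structure. Then $B'\to B$ is finite and surjective, and the universal isomorphism gives $\mathcal C_{B'}\cong C\times B'$.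

**Step 2: constancy on fibers of $\psi$.** This is Proposition 1. In particular, if $\psi$ is constant, take $B_2=B'$: the family is trivial. So for a non-trivial family $\dim\psi(B')\ge1$, and it remains to exclude $\dim\psi(B')=2$.

**Step 3: three classes that record the family.** Let $Z$ be a smooth projective variety with a morphism to $B'$, let $L$ be the pullback of $\mathcal O(1)$ to $C\times Z$, and let $p:C\times Z\to Z$ be the projection. In $\ell$-adic cohomology ($\ell\neq\mathrm{char}\,k$, Tate twists suppressed) the Künneth formula gives
$$c_1(L)=6\eta+\nu+\gamma,\qquad \nu=c_1(L|_{c_0\times Z}),\quad \gamma\in H^1(C)\otimes H^1(Z),$$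
with $\eta$ the point class of $C$. Since $H^j(C)=0$ for $j>2$, we have $\eta^2=\eta\gamma=0$ and $\gamma^3=0$, and we define $\vartheta\in H^2(Z)$ by $\gamma^2=-2\eta\vartheta$.

**Step 4: $\vartheta$ is the pullback under $Z\to\mathrm{Pic}^6(C)$ of an ample divisor class.** Up to a line bundle pulled back from $Z$, $L$ is the pullback of a Poincaré bundle on $C\times\mathrm{Pic}^6(C)$ normalized along $c_0$. So it suffices to treat that bundle. Twisting by $-5c_0$ does not change $\gamma$, so we may use the normalized Poincaré bundle $P_1$ on $C\times\mathrm{Pic}^1(C)$, with $c_1(P_1)=\eta+\gamma$. The Todd class of $C$ is $1-\eta$, so by Grothendieck–Riemann–Roch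
$$\mathrm{ch}(Rp_*P_1)=p_*\big((1+\eta+\gamma-\eta\vartheta)(1-\eta)\big)=p_*(1+\gamma-\eta\vartheta)=-\vartheta .$$
Now $Rp_*P_1$ is locally represented by a map $K^0\to K^1$ of bundles of equal rank. The determinants of these maps glue to a section of $\det(Rp_*P_1)^{-1}$, with zero set $\{\xi:h^0(\xi)\neq0\}=\{\mathcal O(c):c\in C\}$. So $\vartheta$ is the class of a positive multiple of the Abel image of $C$, a copy of $C$ in an abelian surface. By adjunction this irreducible curve $\Theta$ has $\Theta^2=2>0$. For any curve $D$ we have $\Theta\cdot D\ge0$, since $\Theta$ can be translated. If $\Theta\cdot D=0$, then $D^2\ge0$ (translate $D$) and the Hodge index theorem give $D\equiv0$, impossible for a curve. By Nakai–Moishezon, $\Theta$ is ample.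

**Step 5: the relation over a curve.** Let $Z=B_1$ be a smooth projective curve, $n=\deg\nu$ and $m=\deg\vartheta$. Then
$$L^2=(6\eta+\nu+\gamma)^2=12n-2m.$$
The surface $X=C\times B_1\subset\mathbb P^3\times B_1$ is smooth of codimension $2$. Let $h$ be the hyperplane class and $f$ the class of a fiber of $\mathbb P^3\times B_1\to B_1$. Since $X\cdot h\cdot f=6$ and $X\cdot h^2=L^2$, we have $[X]=6h^2+(L^2)\,hf$, so $X\cdot X=12L^2$. By the self-intersection formula, $X\cdot X$ is the degree of $c_2$ of the normal bundle, whose total Chern class is $(1+L)^4/(1-2\eta)$. So $X\cdot X=6L^2+8L\cdot\eta=6L^2+8n$. Hence $6L^2=8n$, that is,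
$$16\,n=3\,m. \tag{1}$$

Here the attempt stops: over a curve, (1) fixes the ratio of $n$ and $m$ and contradicts nothing. Over a surface the ratio is too rigid.

**Step 6: no surface.** Suppose $\dim\psi(B')=2$. By Chow's lemma there is a projective birational $B''\to B'$ with $B''$ integral and projective, and $B''\to\mathrm{Pic}^6(C)$ is still surjective. The closure in $B''$ of a closed point of the generic fiber of this map is an integral projective surface, generically finite over $\mathrm{Pic}^6(C)$. Resolving its singularities gives a smooth projective surface $Z\to B'$ with $Z\to\mathrm{Pic}^6(C)$ generically finite. By Step 4, $\vartheta^2>0$ on $Z$. Applying (1) to the normalization of every integral curve in $Z$ gives $\nu\equiv\frac3{16}\vartheta$ numerically.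

Since the curves are nondegenerate, $V\otimes\mathcal O_Z\to p_*L$ is injective on fibers, so $0\to\mathcal O_Z^4\to p_*L\to M\to0$ with $M$ a line bundle. Put $\mu=c_1(M)$. By Grothendieck–Riemann–Roch,
$$4+e^\mu=\mathrm{ch}(p_*L)=p_*\big(e^\nu(1+6\eta+\gamma-\eta\vartheta)(1-\eta)\big)=e^\nu(5-\vartheta).$$
In degree $1$: $\mu=5\nu-\vartheta$. In degree $2$, after doubling: $\mu^2=5\nu^2-2\nu\vartheta$. Eliminating $\mu$ gives $20\nu^2-8\nu\vartheta+\vartheta^2=0$. With $\nu\equiv\frac{3}{16}\vartheta$ this reads
$$\Big(\tfrac{180}{256}-\tfrac{384}{256}+\tfrac{256}{256}\Big)\vartheta^2=\tfrac{13}{64}\,\vartheta^2=0,$$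
a contradiction. So $\dim\psi(B')\le1$. Everything in Theorem 2 is now proved except the assertion that one-dimensional variation occurs, which is Theorem 4. $\square$

So an example must move the line bundle along a curve in $\mathrm{Pic}^6(C)$, while the $4$-dimensional spaces $V_b\subset H^0(C,L_b)$ stay identified with each other up to scalars.

## 3. On an elliptic curve, a twist is a translation

Let $(E,o)$ be an elliptic curve. A point $x\in E$ is also viewed as $\mathcal O([x]-[o])\in\mathrm{Pic}^0(E)$. This identifies $E(k)$ with $\mathrm{Pic}^0(E)$; the inverse sends $\sum n_i[x_i]$ to its sum $\sum n_ix_i$ in $E$. In particular two line bundles of the same degree are isomorphic if and only if their divisors have the same sum.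

**Where identifications of section spaces come from.** Let $j:E\to\mathbb P^3$ be the embedding by $|4[o]|$. The embeddings $x\mapsto j(x-u)$ have line bundle $\mathcal O(4[u])$, which moves with $u$, and all use the same four coordinates. The space of sections is transported by translation. This gives no new curve, as all images equal $j(E)$. A curve $C$ of genus $2$ has no translations at all, but if $\varphi:C\to E$ is finite, sections on $C$ are sections of bundles on $E$, and those bundles can be translated although $C$ cannot. We need bundles for which a translate is the same as a twist.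

Recall that on $E$ we have $\chi(F)=\deg F$ and $H^1(F)\cong\mathrm{Hom}(F,\mathcal O)^\vee$. The slope of $F$ is $\deg F/\mathrm{rk}\,F$. A bundle is **stable** (resp. **semistable**) if subsheaves of strictly smaller positive rank have strictly smaller (resp. no larger) slope; equivalently, proper quotient bundles have strictly larger (resp. no smaller) slope. If $F$ is semistable of slope larger than $\deg\ell$, with $\ell$ a line bundle, then $\mathrm{Hom}(F,\ell)=0$, because the image of a nonzero map would be a quotient of degree $\le\deg\ell$. Stable bundles are simple, and a nonzero map between stable bundles of equal rank and degree is an isomorphism.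

**Lemma 3.** A stable bundle $S$ of rank $3$ and degree $1$ on $E$ is determined up to isomorphism by $\det S$. The same holds for rank $3$ and degree $4$.

**Proof.** The second case follows from the first by twisting with a fixed line bundle of degree $-1$. For the first, we peel off trivial line bundles. Proper nonzero quotient bundles of $S$ have slope $>\frac13$, so degree $\ge1$. Hence $\mathrm{Hom}(S,\mathcal O)=0$, so $h^1(S)=0$ and $h^0(S)=1$. The section vanishes nowhere: otherwise $S$ has a line subbundle of degree $\ge1>\frac13$. Put $Q_1=S/\mathcal O$, of rank $2$ and degree $1$. Its line bundle quotients are quotients of $S$, so they have degree $\ge1$, and its line subbundles have degree $\le0$. As before $\mathrm{Hom}(Q_1,\mathcal O)=0$, $h^0(Q_1)=1$, and the section vanishes nowhere. So $Q_1/\mathcal O\cong\det S$.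

The extension $0\to\mathcal O\to Q_1\to\det S\to0$ is nonsplit because $\mathcal O$ is not a quotient of $Q_1$, and $\mathrm{Ext}^1(\det S,\mathcal O)=H^1((\det S)^{-1})$ has dimension $1$. So $Q_1$ is determined by $\det S$. Likewise $S$ is a nonsplit extension of $Q_1$ by $\mathcal O$, and $\mathrm{Ext}^1(Q_1,\mathcal O)\cong H^0(Q_1)^\vee$ has dimension $1$. So $S$ is determined. $\square$

**Which bundle to take.** Let $\varphi:C\to E$ be finite of degree $d$, and $N$ a line bundle on $E$ of degree $e\geq 1$. Put $A=\varphi_*\mathcal O_C$. It has rank $d$ and degree $\chi(\mathcal O_C)=-1$. The unit section $\mathcal O_E\to A$ vanishes nowhere ($1\ne0$ in the ring of functions on each fiber), so $T=A/\mathcal O_E$ is a bundle of rank $d-1$ and degree $-1$. Duality for $\varphi$ (with $\omega_E=\mathcal O_E$) gives $\varphi_*\omega_C=A^\vee$, and dualizing $0\to\mathcal O_E\to A\to T\to0$ gives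
$$0\to T^\vee\to\varphi_*\omega_C\xrightarrow{\ \mathrm{tr}\ }\mathcal O_E\to0. \tag{2}$$
For instance, if $d=2$ and $\mathrm{char}\,k\ne2$, then $A=\mathcal O_E\oplus T$ with $T$ the line bundle of anti-invariant functions.

Twisting (2) by $N$, sections of $T^\vee\otimes N$ are sections of $\omega_C\otimes\varphi^*N$, a line bundle of degree $2+de$. The bundle $T^\vee\otimes N$ has degree $1+(d-1)e$, and this is also its number of sections when its $H^1$ vanishes. For degree $6$ and four sections we need $de=4$ and $(d-1)e=3$, so $e=1$ and $d=4$. Then $T^\vee\otimes N$ has rank $3$ and degree $4$, exactly the setting of Lemma 3. Accordingly, for $\varphi$ of degree $4$ and $N\in\mathrm{Pic}^1(E)$ put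
$$L=\omega_C\otimes\varphi^*N,\qquad V_N=\ker\big(\mathrm{tr}:H^0(C,L)\to H^0(E,N)\big)=H^0(E,T^\vee\otimes N),$$
where $\deg L=6$ and $h^0(L)=5$.

**Where this can fail.** We need $T$ stable. Suppose $\varphi=i\circ g$ with $i:E''\to E$ of degree $2$ and $E''$ of genus $1$. Then $A\supset i_*\mathcal O_{E''}$, of rank $2$ and degree $\chi(\mathcal O_{E''})=0$. So $T$ contains $i_*\mathcal O_{E''}/\mathcal O_E$, of rank $1$ and degree $0>-\frac13$, and is not stable. So we impose the following condition on finite morphisms $\varphi:C\to E$ of degree $4$, with $C$ smooth of genus $2$.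

**Condition $(*)$.** $\varphi$ has no factorization $C\to E''\xrightarrow{\,i\,}E$ with $E''$ a smooth curve of genus $1$ and $\deg i\ge2$.

Since $C$ has genus $2$, $C\to E''$ has degree $\ge2$, so $\deg i=2$ in any forbidden factorization.

**Theorem 4.** Over every $k$ there is a $\varphi$ satisfying $(*)$. For every such $\varphi$ and every $N\in\mathrm{Pic}^1(E)$, $\dim V_N=4$ and $V_N$ embeds $C$ in $\mathbb P^3$ as a curve of degree $6$. These embeddings, with $N=\mathcal O([4u])$ and $u\in B:=E$, form a non-trivial complete family $C\times B\hookrightarrow\mathbb P^3\times B$.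

**Proposition 5.** Let $\varphi:C\to E$ have degree $4$ and fail $(*)$. Then for every $N\in\mathrm{Pic}^1(E)$, $V_N$ is not a $4$-dimensional very ample linear system.

**Adding maps to $E$.** One tool is used repeatedly. Let $X$ be a smooth projective curve and $f,g:X\to E$ morphisms; constants have degree $0$, and $f_*=0$, $f^*=0$ on $\mathrm{Pic}^0$ for constant $f$. On $\mathrm{Pic}^0(E)$ we have $f_*f^*=[\deg f]$. By the theorem of the square $(f+g)^*=f^*+g^*$ on $\mathrm{Pic}^0(E)$. Also $(f+g)_*=f_*+g_*$ on $\mathrm{Pic}^0(X)$, since $f_*(\sum n_ix_i)$ is the point $\sum n_if(x_i)$ of $E$. Expand $(f+g)_*(f+g)^*+(f-g)_*(f-g)^*=2f_*f^*+2g_*g^*$; as $[n]$ on $E(k)$ determines $n$,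
$$\deg(f+g)+\deg(f-g)=2\deg f+2\deg g. \tag{3}$$
We also use that a nonconstant map $X\to Y$ of smooth projective curves forces $g(X)\ge g(Y)$, and that it is an isomorphism if its degree is $1$.

## 4. Condition $(*)$ makes $T$ stable

**Lemma 6.** A semistable bundle $M\ne 0$ of degree $0$ on an elliptic curve has a filtration whose graded pieces are line bundles of degree $0$.

**Proof.** Let $r=\mathrm{rk}\,M$ and pick a point $e$. By semistability $H^1(M(e))=\mathrm{Hom}(M(e),\mathcal O)^\vee=0$, so $h^0(M(e))=r$. If $H^0(M(e-x))=0$ for every $x$, then $H^0(M(e))\otimes\mathcal O\to M(e)$ is injective on every fiber, hence an isomorphism, contradicting $\deg M(e)=r>0$. So for some $x$ there is a nonzero map $\mathcal O(x-e)\to M$. The saturation of its image has degree $\le0$ by semistability, so the image is already a line subbundle of degree $0$. Quotient bundles of $M/\mathcal O(x-e)$ are quotients of $M$, so have degree $\ge0$: the quotient is again semistable of degree $0$. Induct on the rank. $\square$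

**Proposition 7.** If $\varphi$ satisfies $(*)$, then $T$ and $T^\vee$ are stable. Hence $h^1(T^\vee\otimes N)=0$ and $\dim V_N=4$ for all $N\in\mathrm{Pic}^1(E)$.

**Step 1: every subsheaf of $A$ has degree $\le0$.** If $M\subset A$ has positive degree, Riemann–Roch gives $0\ne H^0(M\otimes\alpha)\subset H^0(A\otimes\alpha)=H^0(C,\varphi^*\alpha)$ for all $\alpha\in\mathrm{Pic}^0(E)$. A degree $0$ line bundle with a section is trivial, so $\varphi^*=0$ on $\mathrm{Pic}^0(E)$, contradicting $\varphi_*\varphi^*=[4]$.

**Step 2: there is a largest subsheaf $A_0\subset A$ of degree $0$.** If $M_1,M_2\subset A$ have degree $0$, then $\deg(M_1+M_2)=-\deg(M_1\cap M_2)\ge0$ by Step 1, and it is $\le0$ by Step 1, so it is $0$. Let $A_0$ be a degree $0$ subsheaf of maximal rank; there is one, as $\mathcal O_E$ has degree $0$. It is saturated, since its saturation has degree $\ge0$, hence $0$. If $M$ has degree $0$, then $A_0+M$ has degree $0$ and, by maximality, the rank of $A_0$; so it lies in the saturation of $A_0$, which is $A_0$. Thus $A_0$ contains every degree $0$ subsheaf, in particular $\mathcal O_E$.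

**Step 3: $A_0$ is a subalgebra.** By Step 1, $A_0$ is semistable of degree $0$. By Lemma 6, $A_0\otimes A_0$ is filtered by line bundles of degree $0$. Its image in $A$ under multiplication has an induced filtration, whose graded pieces are quotients of degree $0$ line bundles. Such a quotient is zero, torsion, or the whole line bundle, so it has degree $\ge0$. Hence the image has degree $\ge0$, so $0$ by Step 1, and it lies in $A_0$ by Step 2.

**Step 4: $A_0=\mathcal O_E$.** The scheme $C_0=\mathrm{Spec}_E A_0$ is an integral projective curve, because $A_0\subset A$ is a sheaf of domains, finite over $\mathcal O_E$. It has $\chi(\mathcal O_{C_0})=\deg A_0=0$, so arithmetic genus $1$. Its normalization dominates $E$, so has genus $\ge1$. Hence $C_0$ is smooth of genus $1$. The map $\varphi$ factors as $C\to C_0\to E$, the second map having degree $\mathrm{rk}\,A_0$. By $(*)$, $\mathrm{rk}\,A_0=1$. Then $\mathcal O_E\subset A_0$ have the same rank and degree, so they are equal.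

**Step 5: conclusion.** If $0\ne S\subset T$ had degree $\ge0$, its preimage in $A$ would have degree $\ge0$, hence $0$, and would lie in $A_0=\mathcal O_E$, although it strictly contains $\mathcal O_E$. So nonzero subsheaves of $T$ have degree $\le-1$, and those of rank $1$ or $2$ have slope $\le-\frac12<-\frac13$. Thus $T$ is stable, and so is its dual. Then $T^\vee\otimes N$ is stable of slope $\frac43>0$, so $H^1(T^\vee\otimes N)=\mathrm{Hom}(T^\vee\otimes N,\mathcal O)^\vee=0$ and $\dim V_N=\deg(T^\vee\otimes N)=4$. $\square$

## 5. Very ampleness read off from an extension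

Let $N=\mathcal O([e_0])$. Since $\mathrm{Ext}^1(N,\mathcal O)=H^1(N^{-1})$ has dimension $1$, there is a unique nonsplit extension
$$0\to\mathcal O\to G\to N\to0 . \tag{4}$$
A line subbundle of $G$ of degree $\ge1$ would map to $N$ nontrivially, hence isomorphically, and split (4). So line subbundles of $G$ have degree $\le0$, and $G$ is stable of rank $2$ and degree $1$.

The bundle $G$ knows the center of projection. Indeed $H^0(C,L)^\vee\cong H^1(C,\omega_C\otimes L^{-1})=H^1(C,\varphi^*N^{-1})=\mathrm{Ext}^1(\varphi^*N,\mathcal O_C)$: the $\mathbb P^4$ of Section 1 is a space of extensions. The map $\mathrm{tr}:H^0(C,L)\to H^0(E,N)$ is dual to $H^1(E,N^{-1})\to H^1(C,\varphi^*N^{-1})$, so $V_N$ is the annihilator of the class of $\varphi^*G$. The next lemma is the secant condition of Section 1 in these terms. It does not assume $(*)$.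

**Lemma 8.** Let $\varphi:C\to E$ have degree $4$ and let $D$ be an effective divisor of degree $2$ on $C$. Then $H^0(L(-D))\subset V_N$ if and only if the canonical section $\mathcal O_C\to\mathcal O_C(D)$ extends, along $\mathcal O_C\to\varphi^*G$, to a map $\varphi^*G\to\mathcal O_C(D)$.

**Proof.** The inclusion says that the composite
$$H^0(E,\varphi_*(\omega_C(-D))\otimes N)\to H^0(E,\varphi_*\omega_C\otimes N)\xrightarrow{\mathrm{tr}}H^0(E,N)$$
is zero. By duality for $\varphi$, $\varphi_*(\omega_C(-D))=(\varphi_*\mathcal O_C(D))^\vee$ functorially. So by Serre duality on $E$ the inclusion is equivalent to the vanishing of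
$$H^1(E,N^{-1})\to H^1(E,\varphi_*\mathcal O_C(D)\otimes N^{-1})$$
induced by $\mathcal O\to A\to\varphi_*\mathcal O_C(D)$. The source is spanned by the class of (4), and the map sends it to the class of the push-out of (4) along $\mathcal O\to\varphi_*\mathcal O_C(D)$. The push-out splits if and only if $\mathcal O\to\varphi_*\mathcal O_C(D)$ extends to $G\to\varphi_*\mathcal O_C(D)$. By adjunction this is the extension in the statement. $\square$

**Corollary 9.** If $\varphi$ satisfies $(*)$ and $\varphi^*G$ has no line bundle quotient of degree $\le2$, then $V_N$ is very ample.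

**Proof.** Here $\dim V_N=4$ by Proposition 7, so by Step 1 of Proposition 1 we must show $H^0(L(-D))\not\subset V_N$ for all $D$. Otherwise Lemma 8 gives a map $\varphi^*G\to\mathcal O_C(D)$, nonzero because it restricts to the canonical section. Its image is a line bundle quotient of $\varphi^*G$ of degree $\le2$. $\square$

The bundle $\varphi^*G$ has rank $2$ and degree $4$, so the hypothesis of Corollary 9 says exactly that it is stable. This is where $(*)$ must enter again.

**Proof of Proposition 5.** Let $\varphi=i\circ g$ with $\deg i=\deg g=2$. The bundle $i^*G$ on $E''$ has rank $2$ and degree $2$. It has a line bundle quotient $Q''$ of degree $\le1$: if $i^*G$ is semistable, Lemma 6 applied to $i^*G\otimes\mathcal O(-x)$ gives a quotient of degree $0$ of the twist, hence one of degree $1$ of $i^*G$; otherwise divide by a destabilizing line subbundle, of degree $\ge2$. So $\varphi^*G$ has the line bundle quotient $Q=g^*Q''$ of degree $\le2$. The composite $\mathcal O_C\to\varphi^*G\to Q$ is nonzero, since otherwise $Q$ would be a quotient of $\varphi^*N$, hence of degree $4$. So $Q\cong\mathcal O_C(D')$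 with $D'$ effective of degree $\le2$, and the composite is the canonical section. Choose $D\ge D'$ effective of degree $2$. Then $\varphi^*G\to\mathcal O_C(D')\subset\mathcal O_C(D)$ extends the canonical section, and Lemma 8 gives $H^0(L(-D))\subset V_N$. This space has dimension $3$. So if $\dim V_N=4$, then $V_N\to H^0(L|_D)$ has rank $1$, and $V_N$ is not very ample. $\square$

## 6. The degree $0$ line subbundles of $G$

To control quotients of $\varphi^*G$ we test them against line subbundles of $G$ on $E$. Write $\hat E=\mathrm{Pic}^0(E)$, identified with $E$. For $a\in\hat E$, stability of $G$ (slope $\frac12>0$) gives $H^1(G\otimes a^{-1})=\mathrm{Hom}(G,a)^\vee=0$, so $h^0(G\otimes a^{-1})=1$. The nonzero map $j_a:a\to G$, unique up to scalar, vanishes nowhere, as $G$ has no line subbundle of positive degree. With $P$ the Poincaré bundle on $\hat E\times E$, the sheaf $H=p_{1*}(p_2^*G\otimes P^{-1})$ is a line bundle, and the $j_a$ form a nowhere vanishing map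
$$P\otimes p_1^*H\to p_2^*G\quad\text{on }\hat E\times E. \tag{5}$$
For $e\in E$ we get a morphism $\kappa_e:\hat E\to\mathbb P(G_e)\cong\mathbb P^1$ (lines in the fiber $G_e$), $a\mapsto\mathrm{im}\,j_a(e)$.

**Lemma 10.** For every $e\in E$, $\deg\kappa_e=2$, and $\kappa_e^*(\kappa_e(a))=[a]+[e_0-e-a]$ for all $a\in\hat E$.

**Step 1: compare two subbundles.** Fix $a$. The determinant of $j_{a'}\oplus j_a$, as $a'$ varies, is a section $d_a$ of a line bundle on $\hat E\times E$. For $a'\ne a$ its restriction to $\{a'\}\times E$ is a section of $N\otimes a^{-1}\otimes a'^{-1}$, of degree $1$. It is nonzero: otherwise $a$ and $a'$ would have the same image, a line subbundle of $G$, and would be isomorphic. So it vanishes simply, exactly at the point $e_0-a-a'$. On $\{a\}\times E$, $d_a$ vanishes identically. Therefore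
$$\mathrm{div}(d_a)=m_a\big(\{a\}\times E\big)+W_a,\qquad W_a=\{(a',e_0-a-a')\},\quad m_a\ge1.$$

**Step 2: restrict to $\hat E\times\{e\}$.** This curve is not a component of $\mathrm{div}(d_a)$, so $\kappa_e$ is not constant, and since $W_a\to E$ is an isomorphism,
$$\kappa_e^*(\kappa_e(a))=m_a[a]+[e_0-e-a].$$

**Step 3: $m_a=1$.** Choose $a$ with $b:=e_0-e-a\neq a$; only finitely many $a$ are excluded. Then $b$ lies in the fiber through $a$, so $\kappa_e(b)=\kappa_e(a)$ and $m_a[a]+[b]=m_b[b]+[a]$. Hence $m_a=1$ and $\deg\kappa_e=2$. Then $m_a+1=2$ for all $a$. $\square$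

## 7. $\varphi^*G$ is stable

**Proposition 11.** If $\varphi$ satisfies $(*)$, then $\varphi^*G$ has no line bundle quotient of degree $\le2$.

**Step 1: a quotient gives a correspondence.** Let $q:\varphi^*G\to Q$ be a surjection onto a line bundle of degree $\delta\le2$. Pull (5) back to $\hat E\times C$ and compose with $q$. This gives a section $s$ of a line bundle on $\hat E\times C$ whose restriction to $\{a\}\times C$ is $q\circ\varphi^*j_a:\varphi^*a\to Q$. It is nonzero: otherwise the line subbundle $\varphi^*a$ of $\varphi^*G$ equals $\ker q$, which has degree $4-\delta\ge2$, not $0$. Let $Y=\mathrm{div}(s)$. It contains no $\{a\}\times C$ and has degree $\delta$ over $\hat E$. Over $c\in C$ its fiber is $\kappa_{\varphi(c)}^*(\ker q_c)$, so by Lemma 10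
$$Y_c=[a]+[a'],\qquad a+a'=e_0-\varphi(c). \tag{6}$$
So $Y$ contains no $\hat E\times\{c\}$ and has degree $2$ over $C$.

**Step 2: $Y$ is integral and $\delta=2$.** Write $Y=\sum r_iY_i$ with $Y_i$ integral, of degree $m_i\ge1$ over $C$ and $n_i\ge1$ over $\hat E$. Then $\sum r_im_i=2$ and $\sum r_in_i=\delta\le2$. Suppose some $m_i=1$. Then $Y_i$ is birational to $C$, and $n_i\ge2$ since $C$ is not isomorphic to $E$. As $\sum r_jm_j=2$, either $r_i\geq 2$ or there is another component; in both cases $\sum r_jn_j\ge3$, a contradiction. So there is a single component, with $r=1$ and $m=2$. Let $\tilde Y$ be the normalization of $Y$, with $\mathrm{pr}:\tilde Y\to C$ of degree $2$ and $a:\tilde Y\to\hat E=E$ of degree $\delta\in\{1,2\}$. If $\delta=1$, then $\tilde Y$ has genus $1$ and dominates $C$, impossible. So $\deg a=2$.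

**Step 3: $\mathrm{pr}$ separable.** Let $\tau$ be the involution of $\tilde Y$ over $C$, and $a'=a\circ\tau$. By (6), $a+a'=e_0-\varphi\circ\mathrm{pr}$, which has degree $4\cdot2=8$. By (3), $\deg(a-a')=2\cdot2+2\cdot2-8=0$. So $a-a'=t$ is constant; applying $\tau$ gives $-t=t$, so $2t=0$.

If $t=0$, then $a$ is $\tau$-invariant and factors through $\mathrm{pr}$ via a map $C\to E$ of degree $1$, impossible.

If $t\ne0$, then the composite $\tilde Y\xrightarrow{a}E\to E/\langle t\rangle$ is $\tau$-invariant, so it equals $g\circ\mathrm{pr}$ with $g:C\to E/\langle t\rangle$. As $[2]$ kills $t$, $[2]=\lambda\circ(E\to E/\langle t\rangle)$ with $\deg\lambda=4/2=2$. Hence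
$$e_0-\varphi\circ\mathrm{pr}=a+a'=2a-t=\lambda\circ g\circ\mathrm{pr}-t,$$
and so $\varphi=e_0+t-\lambda\circ g$. Thus $\varphi$ factors through the degree $2$ map $x\mapsto e_0+t-\lambda(x)$ from $E/\langle t\rangle$ to $E$, contradicting $(*)$.

**Step 4: $\mathrm{pr}$ inseparable.** Then $\mathrm{char}\,k=2$, and $\mathrm{pr}$ is purely inseparable of degree $2$, so $k(C)=k(\tilde Y)^2$ and $\mathrm{pr}$ is identified with the relative Frobenius $F:\tilde Y\to\tilde Y^{(2)}=C$. It is injective, so the two points in (6) coincide and $2a=e_0-\varphi\circ F$. Write $[2]=\mathcal V\circ F_E$ with $\mathcal V:E^{(2)}\to E$ of degree $2$. Since $F_E\circ a=a^{(2)}\circ F$, we get $\mathcal V\circ a^{(2)}\circ F=e_0-\varphi\circ F$, so $\varphi=e_0-\mathcal V\circ a^{(2)}$. This factors $\varphi$ through a degree $2$ map $E^{(2)}\to E$, contradicting $(*)$. $\square$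

With Proposition 7 and Corollary 9: for every $\varphi$ satisfying $(*)$ and every $N\in\mathrm{Pic}^1(E)$, the space $V_N$ has dimension $4$ and embeds $C$ in $\mathbb P^3$ with degree $6$.

## 8. The family over $E$

Fix $\varphi$ satisfying $(*)$. Let $B=E$ with parameter $u$, and $S=T^\vee\otimes\mathcal O([o])$, stable of rank $3$ and degree $4$. Translating $S$ by $ru$ changes the sum of a divisor of $\det S$ by $4ru$. Twisting $T^\vee$ by $\mathcal O([su])$ instead of $\mathcal O([o])$ changes it by $3su$. These agree for $r=3$, $s=4$.

**Step 1: translates and twists, in a family.** On $E\times B$ let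
$$M_1=\alpha^*S,\quad \alpha(x,u)=x-3u;\qquad M_2=p_1^*T^\vee\otimes\mathcal O(\Gamma),\quad\Gamma=\{x=4u\}.$$
For fixed $u$, $M_1|_u$ and $M_2|_u=T^\vee([4u])$ are stable of rank $3$ and degree $4$. Passing from $\det S$ to $\det M_1|_u$ translates a degree $4$ divisor by $3u$, so the sum changes by $12u$. Passing from $\det S=\det T^\vee(3[o])$ to $\det M_2|_u=\det T^\vee(3[4u])$ also changes the sum by $12u$. So the determinants agree, and $M_1|_u\cong M_2|_u$ by Lemma 3.

**Step 2: glue the isomorphisms.** Stable bundles are simple, so $h^0(\mathcal Hom(M_2,M_1)|_u)=1$ for all $u$. Hence $R:=p_{2*}\mathcal Hom(M_2,M_1)$ is a line bundle compatible with base change. The evaluation map $M_2\otimes p_2^*R\to M_1$ is on each fiber a nonzero map between isomorphic stable bundles, so it is an isomorphism.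

**Step 3: one fixed space of sections.** Since $(x,u)\mapsto(x-3u,u)$ is an automorphism of $E\times B$ over $B$, taking $p_1^*S$ to $M_1$,
$$p_{2*}M_2\otimes R\cong p_{2*}M_1\cong V\otimes\mathcal O_B,\qquad V:=H^0(E,S),\quad\dim V=4. \tag{7}$$

**Step 4: the map to $\mathbb P^3$.** On $C\times B$ let $\mathcal L=p_1^*\omega_C\otimes(\varphi\times1)^*\mathcal O(\Gamma)\otimes p_2^*R$. Then
$$(\varphi\times1)_*\mathcal L=p_1^*\varphi_*\omega_C\otimes\mathcal O(\Gamma)\otimes p_2^*R\ \supset\ M_2\otimes p_2^*R.$$
With (7) this gives $V\to H^0(C\times B,\mathcal L)$. Base change holds because $H^1(M_2|_u)=0$. So the restriction to $C\times\{u\}$ is, up to a scalar, an isomorphism $V\cong V_{N_u}\subset H^0(C,\omega_C\otimes\varphi^*N_u)$ with $N_u=\mathcal O([4u])$. As $V_{N_u}$ is very ample, these sections generate $\mathcal L$ and define $\Psi:C\times B\to\mathbb P^3$, a closed embedding of degree $6$ on each $C\times\{u\}$.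

**Step 5: a closed immersion.** The map $(\Psi,p_2):C\times B\to\mathbb P^3\times B$ is proper. Each of its scheme-theoretic fibers is empty or a reduced point, since this holds over each $u\in B$. So it is finite and, by Nakayama, a closed immersion. This is a complete family of smooth space curves of genus $2$ and degree $6$ over $B=E$.

**Step 6: it is not trivial.** If the fibers over $u$ and $u'$ are projectively equivalent, then $\mathcal L_u\cong g^*\mathcal L_{u'}$ for some $g$ in the finite group $\mathrm{Aut}(C)$. But $\mathcal L_u\cong\omega_C\otimes\varphi^*\mathcal O([4u])$ takes infinitely many isomorphism classes, because the kernel of $\varphi^*$ on $\mathrm{Pic}^0(E)$ lies in $E[4]$ (as $\varphi_*\varphi^*=[4]$), which is finite. So not all fibers are isomorphic as subvarieties of $\mathbb P^3$.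

**Checking (1) on this family.** The coset $\Gamma$ has $\Gamma^2=0$, since its translates $\{x=4u+s\}$ are disjoint from it, and it meets $\{x\}\times B$ with number $\deg[4]=16$. The second Chern character of $M_2$ has degree $16+\frac32\Gamma^2=16$. By Grothendieck–Riemann–Roch $\deg p_{2*}M_2=16$, so $\deg R=-4$ by (7). Hence $n=\deg\mathcal L|_{c_0\times B}=16-4=12$. Let $f$ be the class of $C\times\{u\}$ and $\Gamma'=(\varphi\times1)^*\Gamma$. Then $\Gamma'^2=0$, $\Gamma'\cdot\eta=16$, $\Gamma'\cdot f=4$, and
$$\mathcal L^2=(2\eta+\Gamma'-4f)^2=2(32-8-16)=16.$$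
So $6\mathcal L^2=96=8n$, as Section 2 demands, and $m=(12n-\mathcal L^2)/2=64$.

## 9. Coverings that satisfy $(*)$

It remains to produce $\varphi$ over every $k$. We add two double covers.

**The common construction.** Let $C$ have genus $2$, with hyperelliptic involution $\iota$ and involutions $\sigma_1,\sigma_2$ in a Klein four-group with $\sigma_1\sigma_2=\iota$. Let $f_j:C\to E_j=C/\sigma_j$ be separable of degree $2$ onto elliptic curves, $\theta:E_2\to E_1=:E$ an isomorphism of curves, $f_2'=\theta f_2$, and
$$\varphi=f_1+f_2':C\to E.$$

**Lemma 12.** On $\mathrm{Pic}^0(E)$ we have $f_{1*}f_2'^*=0$ and $f'_{2*}f_1^*=0$, and $\deg\varphi=4$.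

**Proof.** Let $D=f_2'^*\alpha$. Then $\sigma_2^*D=D$. Since $\iota^*=-1$ on $\mathrm{Pic}^0(C)$ and $\sigma_1=\iota\sigma_2$, we get $\sigma_1^*D=-D$, so $f_1^*f_{1*}D=D+\sigma_1^*D=0$ and $2f_{1*}D=f_{1*}f_1^*f_{1*}D=0$. So the homomorphism $f_{1*}f_2'^*$ has image killed by $2$. As $\mathrm{Pic}^0(E)$ is divisible, write $\alpha=2\beta$; then $f_{1*}f_2'^*\alpha=2f_{1*}f_2'^*\beta=0$. The other equality is symmetric. Hence $\varphi_*\varphi^*=f_{1*}f_1^*+f'_{2*}f_2'^*=[2]+[2]=[4]$, and $\deg\varphi=4$. $\square$

It remains to choose the data so that $(*)$ holds.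

### Characteristic different from 2

**The curves.** Choose $a\in k\setminus\{0,1\}$ with $a^2-a+1\ne0$. Let $M(X)=1/(1-X)$, $b=M(a)=\frac1{1-a}$, $c=M(b)=\frac{a-1}a$. Then $M(c)=a$ and $M(\infty)=0$. The fixed points of $M$ are the roots of $X^2-X+1$, so $a$ is not fixed and its orbit $a,b,c$ consists of three distinct elements, all nonzero. Let
$$C:\ y^2=(t^2-a)(t^2-b)(t^2-c),\qquad\sigma_1(t,y)=(-t,y),\quad\sigma_2(t,y)=(-t,-y),$$
$$E_1:\ Y^2=(X-a)(X-b)(X-c),\ f_1=(t^2,y);\qquad E_2:\ Z^2=X(X-a)(X-b)(X-c),\ f_2=(t^2,ty)$$
(smooth projective models). The six roots in $t$ are distinct, so $C$ has genus $2$, and $\sigma_1\sigma_2=\iota$.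

**The $2$-torsion, upstairs and downstairs.** Let $e^j_a\in E_j$ be the ramification point over $X=a$, and similarly for $b,c$. Put $\varepsilon^j_{ab}=[e^j_a]-[e^j_b]$, and similarly $\varepsilon^j_{bc},\varepsilon^j_{ca}$. Each is killed by $2$, since $2e^j_a$ and $2e^j_b$ are fibers of the projection to the $X$-line, and is nonzero. Their sum is $0$. They are distinct: if two were equal, their sum would be $0$ and the third would vanish. So they are the three nonzero $2$-torsion classes. With $w_a^\pm=(\pm\sqrt a,0)$ and so on, both $f_1^{-1}(e_a^1)$ and $f_2^{-1}(e_a^2)$ consist of the two points $w_a^\pm$, so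
$$f_1^*\varepsilon^1_{ab}=f_2^*\varepsilon^2_{ab}=\eta_{ab}:=w_a^++w_a^--w_b^+-w_b^-,$$
and similarly for $bc$ and $ca$. The classes $\eta_{ab},\eta_{bc},\eta_{ca}$ are $2$-torsion with sum $0$. They are nonzero: if $\eta_{ab}=0$, then $w_a^++w_a^-$ moves in a pencil, hence is canonical, hence is $\sim2w_a^+$, as $w_a^+$ is a Weierstrass point; this gives $w_a^-\sim w_a^+$, absurd. The same argument applies to the other two.

**The isomorphism.** $M$ maps the branch points $a,b,c,\infty$ of $E_1$ to the branch points $b,c,a,0$ of $E_2$. So it lifts to an isomorphism $h:E_1\to E_2$ with $e_a^1\mapsto e_b^2$, $e_b^1\mapsto e_c^2$, $e_c^1\mapsto e_a^2$. Take $\theta=h^{-1}$. Then $\theta^*\varepsilon^1_{ab}=\varepsilon^2_{bc}$, so $f_2'^*\varepsilon_{ab}^1=\eta_{bc}$ and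
$$\varphi^*\varepsilon^1_{ab}=\eta_{ab}+\eta_{bc}=\eta_{ca}\ne0.$$
Cyclically, $\varphi^*\varepsilon^1_{bc}=\eta_{bc}+\eta_{ca}=\eta_{ab}\ne0$ and $\varphi^*\varepsilon^1_{ca}=\eta_{ca}+\eta_{ab}=\eta_{bc}\ne0$. The cyclic shift matters: it makes the two contributions different.

**$(*)$ holds.** The map $\varphi^*$ is injective on $\mathrm{Pic}^0(E)$: if $\varphi^*\alpha=0$, then $0=f_{1*}\varphi^*\alpha=2\alpha$ by Lemma 12, and $\varphi^*$ is injective on $2$-torsion. If $\varphi=i\circ g$ with $i:E''\to E$ of degree $2$, then $i^*:\mathrm{Pic}^0(E)\to\mathrm{Pic}^0(E'')$ is an isogeny of degree $2$, separable since $\mathrm{char}\,k\ne2$, so it has nontrivial kernel. Then $\varphi^*=g^*i^*$ is not injective, a contradiction.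

### Characteristic 2

**The curves.** Let $C:y^2+y=x^5+x$, of genus $2$. Put $u=x^2+x$ and $v=y+x^3+x^2+x$. Then
$$v^2+v=(x^5+x)+(x^6+x^4+x^2)+(x^3+x^2+x)=x^6+x^5+x^4+x^3=(x^2+x)^3=u^3.$$
For $w=v+x$ we get $w^2+w=u^3+u$. Let $E_1:v^2+v=u^3$, $E_2:w^2+w=u^3+u$, $f_1=(u,v)$, $f_2=(u,w)$. The field of functions of $C$ is $k(x,v)$. The involutions $\sigma_1:(x,v)\mapsto(x+1,v)$ and $\sigma_2:(x,v)\mapsto(x+1,v+1)$ preserve $u$; the first fixes $v$ and the second fixes $w$. Their product is $\iota:(x,v)\mapsto(x,v+1)$. Each $f_j$ is separable of degree $2$, since $x$ satisfies $x^2+x=u$ over the smaller field.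

**The isomorphism.** Choose $\alpha$ with $\alpha^4+\alpha=1$, put $\beta=\alpha^2$, and choose $\gamma$ with $\gamma^2+\gamma=\beta^3$. Then $h':(u,w)\mapsto(u+\beta,\ w+\alpha u+\gamma)$ is an isomorphism $E_2\to E_1$, since
$$u^3+u+\alpha^2u^2+\alpha u+\gamma^2+\gamma=u^3+\beta u^2+\beta^2u+\beta^3=(u+\beta)^3,$$
where $1+\alpha=\alpha^4=\beta^2$. Let $\zeta$ be a primitive cube root of $1$, $\rho(u,v)=(\zeta u,v)$ the corresponding automorphism of $E_1$, and $\theta=\rho h'$.

**$\varphi$ is separable.** The invariant differential of $E_1$ is $du$, and pullback of invariant differentials is additive in the morphism. Here $f_1^*du=d(x^2+x)=dx$ and $f_2'^*du=\zeta\,d(u+\beta)=\zeta\,dx$. So $\varphi^*du=(1+\zeta)\,dx=\zeta^2dx\ne0$. Without $\rho$ the two contributions would cancel.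

**$(*)$ holds.** On $E_1$, with origin at infinity, $-(u,v)=(u,v+1)\ne(u,v)$, so $E_1[2](k)=0$. Suppose $\varphi=i\circ g$ with $\deg i=2$. Choose an origin of $E''$ in $i^{-1}(o)$, so that $i$ is an isogeny, and let $\hat\imath:E\to E''$ be the dual isogeny, with $i\circ\hat\imath=[2]$. If $i(p)=0$, write $p=\hat\imath(p')$; then $2p'=0$, so $p'=0$ and $p=0$. So $i$ has degree $2$ and no nonzero kernel points, hence is purely inseparable. Then $\varphi=i\circ g$ is inseparable, a contradiction.

So a $\varphi$ satisfying $(*)$ exists over every $k$. With Sections 4–8 this proves Theorem 4, and with it the last assertion of Theorem 2: non-trivial complete families of smooth space curves of genus $2$ and degree $6$ exist. $\square$
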